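# Embedding the hereditarily countable sets into $L$ in the presence of non-constructible reals

## 1. Disguising a set of integers by parity

Let $c\subseteq\omega$ be a set of integers that is not in Gödel's universe $L$, and consider the structure $A=\omega\cup\{c\}$ with the membership relation. We look for a copy of it inside $L$: an injective function $j$ on $A$ with values in $L$ such that $x\in y\Leftrightarrow j(x)\in j(y)$ for all $x,y\in A$.

The identity on $\omega$ is a bad start. If $j(n)=n$ for all $n$, then $j(c)\cap\omega=c$, so $c\in L$. More generally $c=\{n: j(n)\in j(c)\}$, so $j\restriction\omega$ cannot be an element of $L$. But nobody asked that it should be. So let us hide the information about $c$ in the choice of the points $j(n)$. Put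
$$s_n=\begin{cases}2n+2& n\in c,\\ 2n+3& n\notin c,\end{cases}\qquad j(n)=\{s_n\}\cup\{j(k):k<n\}.$$
If, say, $0,2\in c$ and $1\notin c$, then $j(0)=\{2\}$, $j(1)=\{5,\{2\}\}$ and $j(2)=\{6,\{2\},\{5,\{2\}\}\}$. All $j(n)$ are hereditarily finite, hence in $L$.

By induction on $n$, no $j(n)$ is an ordinal. Indeed, if no $j(k)$ with $k<n$ is an ordinal, then $s_n\ge2$ is the only ordinal in $j(n)$, so $j(n)$ contains an ordinal $\geq 2$ but not $0$. Thus $j(n)\cap\mathrm{Ord}=\{s_n\}$, and $s_n$ is a label from which $n$ can be read off. So $j\restriction\omega$ is injective, and $j(k)\in j(n)$ iff $k<n$, because $j(k)=s_n$ is impossible. Finally put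
$$j(c)=\{z\in V_\omega: z\cap\mathrm{Ord}=\{\sigma\}\text{ for some even }\sigma\ge 2\}.$$
This is an element of $L$ whose definition does not mention $c$. We have $j(n)\in j(c)$ iff $s_n$ is even iff $n\in c$. Since $j(c)$ is infinite, it is not in $V_\omega$, so it differs from every $j(n)$ and is an element of no $j(n)$. So $j$ embeds $\omega\cup\{c\}$ into $L$.

The same trick handles countably many sets $c_0,c_1,\dots\subseteq\omega$ at once. Let $s_n$ be the integer whose binary expansion is a $1$ followed by the word $\langle c_0(n),\dots,c_n(n)\rangle$, where $c_i(n)=1$ if $n\in c_i$ and $c_i(n)=0$ otherwise. The $s_n$ are distinct, as the words have different lengths. Let $b_i$ be the set of integers coding words $u$ with $|u|>i$ and $u(i)=1$. For $n\ge i$ we get $s_n\in b_i$ iff $n\in c_i$. The finitely many $n<i$ are repaired by adding to $b_i$ the finite set $\{s_n:n<i,\ n\in c_i\}$. A finite change keeps $b_i$ in $L$. So with $S=\{s_n:n<\omega\}$ every set $\{s_n:n\in c_i\}$ is cut out of $S$ by a constructible set.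

Each set $c_i$ had to be known when $S$ was chosen. What if one fixed $S$ has to serve all subsets of $\omega$, including those that can be computed from $S$? What if we want to embed all hereditarily countable sets?

## 2. Embeddings of $P(\omega)$, $V_{\omega+1}$ and $\mathrm{HC}$ into $L$

We work in ZFC.

**Definition.** An *embedding* $j:\langle A,\in\rangle\to\langle L,\in\rangle$ of a set $A$ is an injective function $j:A\to L$ with $x\in y\Leftrightarrow j(x)\in j(y)$ for all $x,y\in A$. The function $j$ may be any set in $V$ whose values lie in $L$; it need not be in $L$, nor definable.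

$\mathrm{HC}$ is the set of hereditarily countable sets, those with countable transitive closure; $|\mathrm{HC}|=2^\omega$. A subset of $V_\omega$ is countable with hereditarily finite elements, so
$$P(\omega)\subseteq P(V_\omega)=V_{\omega+1}\subseteq\mathrm{HC}. \tag{1}$$
Restricting an embedding of $\mathrm{HC}$ therefore gives embeddings of $V_{\omega+1}$ and $P(\omega)$.

It is known that every countable set embeds into $L$ in this sense. In "Every countable model of set theory embeds into its own constructible universe", arXiv:1207.0963 (2012), Joel David Hamkins asks whether $\langle V_{\omega+1},\in\rangle$ can embed into $\langle L,\in\rangle$ when there are non-constructible reals, and likewise for $\langle P(\omega),\in\rangle$ and $\langle\mathrm{HC},\in\rangle$. For each structure $A$ there are two alternatives: (i) ZFC proves that if there is a non-constructible real, then $A$ does not embed into $L$; (ii) there can be a model of ZFC with a non-constructible real in which $A$ embeds into $L$.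

**Theorem 1 (Main Theorem).** Alternative (ii) holds for all three of $A=P(\omega)$, $A=V_{\omega+1}$, $A=\mathrm{HC}$, relative to $\mathrm{Con}(\mathrm{ZFC})$ only. Precisely, a set-forcing extension of $L$ satisfies ZFC + "there is a non-constructible real" + "$\langle\mathrm{HC},\in\rangle$ embeds into $\langle L,\in\rangle$", even into $\langle L_{\omega_1},\in\rangle$.

On the way we prove a combinatorial reformulation (Proposition 3), a negative theorem about Cohen extensions (Theorem 4), and a theorem about Laver forcing (Theorem 10) that treats $P(\omega)$ and $V_{\omega+1}$ without changing the cardinals of $L$. Theorems 1 and 4 together say that the existence of non-constructible reals alone decides nothing: the embeddings can exist for all three structures, and they can fail for all three.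

Textbook facts used: $L$ is the same class in all forcing extensions of $L$; $L\models\mathrm{GCH}$ and $H_{\omega_2}^L=L_{\omega_2^L}$; $L$ has a canonical well-order. A subset of $\omega_1$ is stationary if it meets every closed unbounded (club) set; the nonstationary ideal is closed under countable unions; a stationary set intersected with a club is stationary; Fodor's theorem says that a regressive function on a stationary set is constant on a stationary subset; and $\omega_1$ contains $\omega_1$ pairwise disjoint stationary sets (Ulam/Solovay). "$L$-countable" means: an element of $L$ that is countable in $L$.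

## 3. Traced subsets of a set of ordinals

In Section 1 the set $S$ of labels did all the work. We isolate the property that we used.

**Definition.** Let $S\subseteq\mathrm{Ord}$. A set $x\subseteq S$ is *traced* if $x=b\cap S$ for some $b\in L$.

For example, every finite $x\subseteq S$ is traced, with $b=x$. In the parity example $\{s_n:n\in c\}$ is traced by the set of even numbers, although it need not be in $L$.

**Definition.** For a set $z$ let $m(z)=\sigma$ if $\sigma\ge1$ and $z\cap\mathrm{Ord}=\{\sigma\}$; otherwise $m(z)$ is undefined.

So $m(\{3\})=3$ and $m(\{3,\{5\}\})=3$, while $m(\{0\})$ and $m(\{0,1\})$ are undefined. If $m(z)$ is defined, then $z$ is not an ordinal, because the only ordinal with exactly one element is $1=\{0\}$.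

**Lemma 2.** Let $S\subseteq\mathrm{Ord}\setminus\{0\}$ with $|S|=2^\omega=\kappa$, and suppose that every countable subset of $S$ is traced. Then $\mathrm{HC}$ embeds into $L$.

*Proof.*

**Step 1: an enumeration in which elements come first.** The purpose is to make a recursion along $\kappa$ possible. We enumerate $\mathrm{HC}=\{v_\alpha:\alpha<\kappa\}$ without repetitions so that $v_\beta\in v_\alpha\Rightarrow\beta<\alpha$. Take any enumeration $(w_\xi)_{\xi<\kappa}$ of $\mathrm{HC}$. At step $\xi$ append the elements of the countable set $\mathrm{trcl}(\{w_\xi\})$ that are not yet listed, in a well-order that lists sets of smaller rank first. If $w$ is listed at step $\xi$ and $v\in w$, then $v\in\mathrm{trcl}(\{w_\xi\})$, so $v$ was listed earlier, or is listed at step $\xi$ before $w$. A proper initial segment of the resulting well-order lies in a union of fewer than $\kappa$ countable sets, so has size less than $\kappa$; hence the order type is $\kappa$.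

**Step 2: the recursion.** We attach labels as in Section 1. Let $S=\{s_\alpha:\alpha<\kappa\}$ without repetitions. As $v_\alpha$ is countable, $\{s_\beta:v_\beta\in v_\alpha\}$ is a countable subset of $S$; choose $b_\alpha\in L$ with $b_\alpha\cap S=\{s_\beta:v_\beta\in v_\alpha\}$. Recursively choose an ordinal $\lambda_\alpha$ with $j(v_\beta)\in L_{\lambda_\alpha}$ for all $\beta<\alpha$, and put
$$j(v_\alpha)=\{s_\alpha\}\cup\{z\in L_{\lambda_\alpha}:m(z)\text{ is defined and }m(z)\in b_\alpha\}.\tag{2}$$
This set is in $L$, being defined there from $s_\alpha,\lambda_\alpha,b_\alpha$.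

**Step 3: verification.** We check that $j$ is an embedding. The sets $z$ in (2) are not ordinals, so $m(j(v_\alpha))=s_\alpha$. Hence $j$ is injective, and no $j(v_\gamma)$ is an ordinal. So $j(v_\gamma)\ne s_\alpha$, and therefore $j(v_\gamma)\in j(v_\alpha)$ iff $j(v_\gamma)\in L_{\lambda_\alpha}$ and $s_\gamma\in b_\alpha$. Now $s_\gamma\in b_\alpha$ iff $v_\gamma\in v_\alpha$, and in that case $\gamma<\alpha$, so that $j(v_\gamma)\in L_{\lambda_\alpha}$ holds automatically. Thus $j(v_\gamma)\in j(v_\alpha)\Leftrightarrow v_\gamma\in v_\alpha$. $\square$

The value $j(v_\alpha)$ contains a lot of junk, namely sets $z$ that carry an admissible label but are not of the form $j(v_\beta)$. The junk is harmless, since an embedding only cares about membership between its own values.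

**Proposition 3.** (1) $P(\omega)$ embeds into $L$ iff $V_{\omega+1}$ does iff there is a countably infinite $S\subseteq\mathrm{Ord}$ all of whose subsets are traced. (2) $\mathrm{HC}$ embeds into $L$ iff there is $S\subseteq\mathrm{Ord}$ with $|S|=2^\omega$, all of whose countable subsets are traced.

*Proof.*

**Step 1: from embeddings to traced sets.** We turn the values of $j$ into ordinals. Let $o:L\to\mathrm{Ord}$ be the bijection given by the canonical well-order of $L$; then $o[u]\in L$ for every $u\in L$.

For (1), an embedding of $V_{\omega+1}$ restricts to $P(\omega)$, so let $j:P(\omega)\to L$ be an embedding. Since $\omega\subseteq P(\omega)$, we may put $S=\{o(j(n)):n\in\omega\}$. Every subset of $S$ is $\{o(j(n)):n\in x\}$ for some $x\subseteq\omega$, and $j(n)\in j(x)$ iff $n\in x$, so it equals $o[j(x)]\cap S$, with $o[j(x)]\in L$.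

For (2), let $j:\mathrm{HC}\to L$ be an embedding and $S=o[j[\mathrm{HC}]]$, a set of size $2^\omega$. A countable subset of $S$ has the form $o[j[x]]$ with $x\subseteq\mathrm{HC}$ countable. Then $x\in\mathrm{HC}$, and $o[j[x]]=o[j(x)]\cap S$.

**Step 2: from traced sets to embeddings.** First we remove $0$ from $S$. Apply $\xi\mapsto\xi+1$ to $S$ and to the tracing sets (first intersected with $\mathrm{Ord}$); tracing is preserved, so we may assume $0\notin S$. Now (2) is Lemma 2.

For (1) it suffices to embed $V_{\omega+1}$, as $P(\omega)\subseteq V_{\omega+1}$. The set $V_{\omega+1}$ consists of the elements of $V_\omega$ and the infinite subsets of $V_\omega$. Enumerate $V_\omega=\{v_n:n<\omega\}$ without repetitions so that $v_k\in v_n\Rightarrow k<n$ (list the finite sets $V_{i+1}\setminus V_i$ one after another). Define $j(v_n)$ from $S=\{s_n:n<\omega\}$ by (2). As in Step 3 of Lemma 2, $j\restriction V_\omega$ is an embedding with $m(j(v_n))=s_n$. Let $\lambda$ be such that all $j(v_n)$ lie in $L_\lambda$. For infinite $x\subseteq V_\omega$ choose $b_x\in L$ with $b_x\cap S=\{s_n:v_n\in x\}$ and put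
$$j(x)=\{z\in L_\lambda:m(z)\text{ is defined and }m(z)\in b_x\}.$$
Then $v_n\in x\Leftrightarrow j(v_n)\in j(x)$, so $j$ is injective on the infinite $x$. The set $j(x)$ contains no ordinals, so $m(j(x))$ is undefined. Also $j(x)$ is not an ordinal, since it is nonempty and does not contain $0$. Hence $j(x)\neq j(v_n)$ for all $n$. Moreover $j(x)$ is an element of no $j(y)$, $y\in V_{\omega+1}$, since all elements of these sets are ordinals or have $m$ defined. This matches the fact that an infinite $x$ is an element of no $y\in V_{\omega+1}$. $\square$

So the task is now purely about sets of ordinals.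

## 4. Cohen reals always leave a subset untraced

In Section 1 the label $s_n$ anticipated the sets to be traced. To serve all sets, a natural first attempt is to choose the labels generically. The simplest generic object is a Cohen real, so one would try to build $S$ from it. This cannot work, and the way in which it fails shows what is needed instead. Cohen conditions are finite $0$–$1$ sequences, ordered by extension.

**Theorem 4.** If $V=M[c]$ with $c$ Cohen over an inner model $M\models\mathrm{ZFC}$, then $P(\omega)$ does not embed into $L$.

*Proof.*

**Step 1: a real that escapes.** We use the Cohen bit that comes right after a label has been decided. Suppose that $P(\omega)$ embeds. By Proposition 3(1) there is an injection $s:\omega\to\mathrm{Ord}$ such that every $x\subseteq\omega$ equals $\{n:s(n)\in b\}$ for some $b\in L\subseteq M$. If $s\in M$, then all reals are in $M$, contradicting $c\notin M$; so $s\notin M$. Fix a name $\dot s$ for $s$, forced by the empty condition to be a function from $\omega$ to $\mathrm{Ord}$. Let $m_n$ be least such that $c\restriction m_n$ decides $\dot s(n)$, and let $x=\{n:c(m_n)=1\}$, with the corresponding name $\dot x$.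

**Step 2: the contradiction.** We show that no $b\in L$ traces $x$. Fix $b\in L$ with $x=\{n:s(n)\in b\}$, and let $q\subset c$ force $\dot x=\{n:\dot s(n)\in\check b\}$. As $s\notin M$, there is $n$ such that $q$ does not decide $\dot s(n)$; otherwise $s$ could be read off in $M$ from $q$. Let $q'\supseteq q$ have minimal length among the extensions of $q$ deciding $\dot s(n)$. No proper initial segment of $q'$ decides $\dot s(n)$: those extending $q$ do not by minimality, and those contained in $q$ do not because $q$ does not. So $q'$ forces $m_n=|q'|$. Also $q'$ decides whether $\dot s(n)\in\check b$, hence whether $n\in\dot x$. But $q'^\frown0\Vdash n\notin\dot x$ and $q'^\frown1\Vdash n\in\dot x$, a contradiction. $\square$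

By (1), in such a model, for instance in $L[c]$, none of the three structures embeds into $L$.

The breaking point is this. A condition that has just decided the label $s(n)$ can still be extended so that $n$ enters or leaves $x$, and nothing in the label can know which. We want a forcing in which, once the label has been decided, membership of $n$ in $x$ can be decided without deciding any further label. Tree forcings have this property.

## 5. Trees with large branching: gluing, fusion, pure decision

We need the tree technique for two forcings and do it once. Work in $L$. In the *countable case* let $Z=\omega$ and $T^*=\omega^{<\omega}$, and call a subset of $Z$ *large* if it is infinite. In the *stationary case* let $Z=\omega_1$, call a subset of $Z$ large if it is stationary, and let $T^*$ be a set of strictly increasing sequences in $\omega_1^{<\omega}$, to be fixed in Section 7. A set is *small* if it is not large. Put $\mu=|Z|$, so $\mu=\omega$ or $\mu=\omega_1$. We use only the following: subsets of small sets are small; large sets have more than one element; finite unions of small sets are small, so a large set minus a small set is large; $T^*$ is closed under initial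 segments, contains $\emptyset$, and every $t\in T^*$ has a large set of $\xi$ with $t^\frown\xi\in T^*$. In the stationary case countable unions of small sets are small as well.

**Definition.** A *condition* is a set $T\subseteq T^*$, closed under initial segments, with a node $\mathrm{stem}(T)\in T$ such that every $t\in T$ is comparable with $\mathrm{stem}(T)$, and for each $t\in T$ with $t\supseteq\mathrm{stem}(T)$ the set $\mathrm{succ}_T(t)=\{\xi:t^\frown\xi\in T\}$ is large. The order is inclusion: $R\le T$ iff $R\subseteq T$. We write $R\le_0T$ (a *pure* extension) if $R\le T$ and $\mathrm{stem}(R)=\mathrm{stem}(T)$. For $t\in T$ let $T_t=\{u\in T:u\text{ is comparable with }t\}$.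

In the countable case, for example, $\emptyset$ together with all sequences that begin with $5$ and continue with even numbers is a condition with stem $\langle5\rangle$. Keeping only the multiples of $4$ after the $5$ gives a pure extension; $T_{\langle5,2\rangle}$ is an extension that is not pure.

**Lemma 5 (stems and the generic branch).**

1. The stem is unique. If $t\in T$ and $t\supseteq\mathrm{stem}(T)$, then $T_t$ is a condition with stem $t$.
2. If $R\le T$, then $\mathrm{stem}(R)\supseteq\mathrm{stem}(T)$ and $R\le_0T_{\mathrm{stem}(R)}$. Stems of compatible conditions are comparable.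
3. Let $G$ be generic over $L$ and let $s$ be the union of the stems of the conditions in $G$. Then $s$ is a function with domain $\omega$. If $T\in G$, then $s\restriction n\in T$ for all $n$, and $T_{s\restriction n}\in G$ for all $n\ge|\mathrm{stem}(T)|$.

*Proof.* (1) The stem is comparable with all nodes and has more than one immediate successor. A node properly above the stem is incomparable with some immediate successor of the stem. A node properly below the stem has only one immediate successor in $T$, because all nodes are comparable with the stem. The statement about $T_t$ is clear from the definition.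

(2) The node $\mathrm{stem}(R)$ is in $T$, so it is comparable with $\mathrm{stem}(T)$. It is not properly below $\mathrm{stem}(T)$, since such nodes have only one immediate successor in $T$, hence at most one in $R$. All nodes of $R$ are nodes of $T$ comparable with $\mathrm{stem}(R)$, so $R\subseteq T_{\mathrm{stem}(R)}$, and both have stem $\mathrm{stem}(R)$. If $R\le T,T'$, then $\mathrm{stem}(T)$ and $\mathrm{stem}(T')$ are initial segments of $\mathrm{stem}(R)$.

(3) By (2), $s$ is a function. Every condition $T$ has nodes $t\supseteq\mathrm{stem}(T)$ of any length $\ge|\mathrm{stem}(T)|$, and $T_t\le T$ has stem $t$; so by density $s$ has domain $\omega$. Let $T\in G$. By density below $T$ some $R\le T$ in $G$ has $|\mathrm{stem}(R)|\ge n$. So $s\restriction n\subseteq\mathrm{stem}(R)\in R\subseteq T$. Each node of $R$ is comparable with $\mathrm{stem}(R)$, hence with its initial segment $s\restriction n$; thus $R\subseteq T_{s\restriction n}$. If $n\ge|\mathrm{stem}(T)|$, then $s\restriction n\supseteq\mathrm{stem}(T)$, so $T_{s\restriction n}$ is a condition, and it is in $G$ because it is above $R$. $\square$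

The next lemma merges pure extensions found above the different successors of one node.

**Lemma 6 (gluing).** Let $t\in T$, $t\supseteq\mathrm{stem}(T)$, let $B\subseteq\mathrm{succ}_T(t)$ be large, and let $S_\xi\le_0T_{t^\frown\xi}$ for $\xi\in B$. Then $U=\bigcup_{\xi\in B}S_\xi$ is a condition, $U\le_0T_t$, and every $R\le U$ has an extension below some $S_\xi$. So if all $S_\xi$ force $\varphi$, then $U$ forces $\varphi$.

*Proof.* All nodes of $U$ are comparable with $t$, and $\mathrm{succ}_U(t)=B$ is large. Every node of $U$ properly extending $t$ extends $t^\frown\xi$ for exactly one $\xi\in B$, and above $t^\frown\xi$ the tree $U$ coincides with $S_\xi$, so the successor sets there are large. Hence $U\le_0T_t$. Let $R\le U$. Pick $u\in R$ with $u\supseteq\mathrm{stem}(R)$ and $|u|>|t|$. Then $u\supseteq t^\frown\xi$ for some $\xi\in B$. Every node of $R_u$ is an initial segment of $u\in S_\xi$ or extends $u$; so $R_u\subseteq S_\xi$. The last claim follows, since the conditions forcing $\varphi$ are dense below $U$. $\square$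

Fusion performs one pure extension at every node, level by level.

**Lemma 7 (fusion).** Let $\Phi$ assign to each condition $R\le T$ some $\Phi(R)\le_0R$. Put $R(\mathrm{stem}(T))=T$, and when $R(t)$ is defined put
$$R(t^\frown\xi)=\Phi(R(t))_{t^\frown\xi}\qquad\text{for }\xi\in\mathrm{succ}_{\Phi(R(t))}(t).$$
Let $T'$ consist of the initial segments of $\mathrm{stem}(T)$ and all $t$ for which $R(t)$ gets defined. Then $T'\le_0T$, and for all $t\in T'$ with $t\supseteq\mathrm{stem}(T)$ we have $\mathrm{stem}(R(t))=t$ and $T'_t\le_0\Phi(R(t))$.

*Proof.* By induction $\mathrm{stem}(R(t))=t$, and $\mathrm{succ}_{T'}(t)=\mathrm{succ}_{\Phi(R(t))}(t)$ is large. So $T'$ is a condition with the stem of $T$. Along a branch we have $R(t^\frown\xi)\subseteq\Phi(R(t))\subseteq R(t)$; so if $u\supsetneq t$ are nodes of $T'$ extending the stem, then $u\in R(u)\subseteq\Phi(R(t))$. With $t=\mathrm{stem}(T)$ this gives $T'\subseteq T$, and for arbitrary $t$ it gives $T'_t\subseteq\Phi(R(t))$; both of the latter have stem $t$. $\square$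

**Lemma 8 (pure decision).** (a) Let $A$ be finite in the countable case, or countable in the stationary case. If $T\Vdash\dot\tau\in\check A$, there are $T'\le_0T$ and $a\in A$ with $T'\Vdash\dot\tau=\check a$. (b) If $T\Vdash\dot\alpha\in\mathrm{Ord}$, there are $T'\le_0T$ and a set $Y$ with $|Y|\le\mu$ and $T'\Vdash\dot\alpha\in\check Y$.

*Proof.* (a) For $t\in T$, $t\supseteq\mathrm{stem}(T)$, call $t$ *$a$-good* if some $S\le_0T_t$ forces $\dot\tau=\check a$, and *bad* if it is $a$-good for no $a\in A$. Suppose $t$ is bad. For each $a\in A$ the set of $\xi\in\mathrm{succ}_T(t)$ with $t^\frown\xi$ $a$-good is small, since otherwise gluing would make $t$ itself $a$-good. The union of these sets over $a\in A$ is small, so the set of $\xi\in\mathrm{succ}_T(t)$ with $t^\frown\xi$ bad is large. If $\mathrm{stem}(T)$ were bad, we could keep, above it, only the nodes all of whose initial segments extending $\mathrm{stem}(T)$ are bad. This would give $T^\circ\le_0T$ all of whose nodes extending the stem are bad. Take $R\le T^\circ$ and $a$ with $R\Vdash\dot\tau=\check a$. By Lemma 5(2), $\mathrm{stem}(R)\in T^\circ$ extends $\mathrm{stem}(T)$ and $R\le_0T_{\mathrm{stem}(R)}$, so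 $\mathrm{stem}(R)$ is $a$-good, a contradiction. So $\mathrm{stem}(T)$ is $a$-good for some $a$; as $T_{\mathrm{stem}(T)}=T$, this is the claim.

(b) Call $t\in T$, $t\supseteq\mathrm{stem}(T)$, *good* if there are $S\le_0T_t$ and $Y$ with $|Y|\le\mu$ and $S\Vdash\dot\alpha\in\check Y$. If for a large set of $\xi\in\mathrm{succ}_T(t)$ the node $t^\frown\xi$ is good, as witnessed by $S_\xi,Y_\xi$, glue the $S_\xi$. The glued condition forces $\dot\alpha\in\bigcup_\xi Y_\xi$, and this set has size at most $\mu\cdot\mu=\mu$; so $t$ is good. Hence if $t$ is not good, a large set of its immediate successors is not good. If the stem were not good, we would get as in (a) a condition $T^\circ\le_0T$ with no good nodes extending the stem. A condition $R\le T^\circ$ deciding the value of $\dot\alpha$ shows that $\mathrm{stem}(R)$ is good, with $Y$ a singleton, a contradiction. $\square$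

The bound on $A$ in (a) matters. In the countable case the name $\dot s(n)$ with $n=|\mathrm{stem}(T)|$ takes values in $\omega$ and is decided by no pure extension of $T$, since the stem keeps infinitely many successors.

**Lemma 9 (covering).** If $T\Vdash\dot f:\omega\to\mathrm{Ord}$, there are $T'\le_0T$ and a set $Y$ with $|Y|\le\mu$ and $T'\Vdash\mathrm{ran}\,\dot f\subseteq\check Y$.

*Proof.* For $R\le T$ with $|\mathrm{stem}(R)|=|\mathrm{stem}(T)|+n$ let $\Phi(R)\le_0R$ force $\dot f(n)\in\check Y_R$ with $|Y_R|\le\mu$, by Lemma 8(b). Let $T'$ be the fusion. If $T'\in G$ and $t=s\restriction(|\mathrm{stem}(T)|+n)$, then $T'_t\in G$ by Lemma 5(3), and $T'_t\le\Phi(R(t))$, so $f(n)\in Y_{R(t)}$. Thus $Y=\bigcup\{Y_{R(t)}:t\in T',\,t\supseteq\mathrm{stem}(T)\}$ works; it has size at most $\mu$, because $|T'|\le|Z^{<\omega}|=\mu$. $\square$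

## 6. Laver forcing traces every set of nodes on its branch

The countable case of Section 5 is Laver forcing. Pure decision can settle one yes/no question per node without touching the rest of the branch, which is exactly what Cohen forcing could not do.

**Theorem 10.** In the Laver extension of $L$, $V_{\omega+1}$ embeds into $L$. So for $P(\omega)$ and $V_{\omega+1}$ one can have a non-constructible real and the same cardinals as $L$.

*Proof.*

**Step 1: cardinals.** We check that none is collapsed. By Lemma 9 with $\mu=\omega$, every function $f:\omega\to\omega_1^L$ in the extension has its range inside a set in $L$ that is countable there, so $f$ is bounded. Thus $\omega_1^L$ is preserved. As $L\models\mathrm{CH}$, the forcing has size $\omega_1$ in $L$, so it preserves all larger cardinals.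

**Step 2: a new real.** We check that $s\notin L$. Given $f\in\omega^\omega\cap L$ and a condition $T$ with stem $t_0$, keep only those $t\in T$ with $t(k)>f(k)$ for $|t_0|\le k<|t|$. Only finitely many successors are lost at each node, so this is a pure extension, and it forces $s(k)>f(k)$ for all $k\ge|t_0|$. By density $s$ dominates every $f\in\omega^\omega\cap L$, so $s$ is not one of them.

**Step 3: the set $S$ and its tracing sets.** We show that all subsets of a suitable $S$ are traced. Fix an injection $e:\omega^{<\omega}\to\omega$ in $L$ and put $S=\{e(s\restriction n):n<\omega\}$. Let $T\Vdash\dot x\subseteq\dot S$, with stem $t_0$. By Lemma 8(a), for a set $A$ with $2^{|t_0|}$ elements, shrink $T$ purely to decide which $n<|t_0|$ satisfy $e(t_0\restriction n)\in\dot x$. For $R\le T$ let $\Phi(R)\le_0R$ decide whether $e(\mathrm{stem}(R))\in\dot x$; this is Lemma 8(a) for $|A|=2$. Fusion gives $T'\le_0T$ such that for all $t\in T'$, $t\supseteq t_0$, the condition $T'_t$ decides whether $e(t)\in\dot x$. Let $b\in L$ consist of the $e(t)$, $t\in T'$, $t\supseteq t_0$, that are decided positively, together with the $e(t_0\restriction n)$, $n<|t_0|$, that are decided positively.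

Then $T'\Vdash\check b\cap\dot S=\dot x$. Indeed, let $T'\in G$. For $n\ge|t_0|$ we have $T'_{s\restriction n}\in G$, so $e(s\restriction n)\in x$ iff the decision at $s\restriction n$ was positive iff $e(s\restriction n)\in b$; the last equivalence holds because $e$ is injective. For $n<|t_0|$ we have $s\restriction n=t_0\restriction n$, and the same holds. By density every subset of $S$ is traced, so $V_{\omega+1}$ embeds into $L$ by Proposition 3(1), and $P(\omega)$ by restriction. $\square$

## 7. From countable to uncountable sets of labels: trees with stationary branching

For $\mathrm{HC}$ we need, by Proposition 3(2), an $S$ of size $2^\omega$ all of whose countable subsets are traced. The natural next attempt is to keep Laver forcing and take a longer $S$. The proof of Theorem 10 stops at a definite place: it spends one node of the branch on each element of $S$, and the branch has only $\omega$ nodes. To treat an uncountable $S$ we would have to decide at a single node how $x$ behaves on a whole piece of $S$. If the piece is infinite, there are uncountably many possible answers, and pure decision does not choose among so many, even in the stationary case.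

The way out has three parts.

* We use the stationary case, where pure decision chooses among countably many answers, and where Fodor's theorem is available. Then a *finite* piece of a set $\sigma\subseteq\omega_1^L$ can be decided at a node: not only a piece below a fixed ordinal, but even the piece $\sigma\cap s(n)$ below the *still undecided* next value $s(n)$ of the branch.
* We do not trace subsets of the branch, but subsets of *any* $\sigma$ in the extension that meets every $L$-countable set in a finite set (Lemma 12).
* A set $\sigma\subseteq\omega_1^L$ with this property has finite intersection with each $\xi<\omega_1^L$, so it has order type at most $\omega$ and is countable. Hence $S$ must go higher. The extension makes $\omega_1^L$ countable and $\omega_2^L$ the new $\omega_1$, and a second forcing adds an $S\subseteq\omega_2^L$, closed unbounded in $\omega_2^L$, whose bounded parts all have the property.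

In the resulting model $\omega_1^L$ is countable; the proof does not decide whether $\mathrm{HC}$ can embed into $L$ when there is a non-constructible real and $\omega_1^L=\omega_1$.

We now fix the tree. Work in $L$. Let $\langle E_t:t\in\omega_1^{<\omega}\rangle$ be a partition of $\omega_1$ into pairwise disjoint stationary sets, and let $T^*$ be the set of strictly increasing $t\in\omega_1^{<\omega}$ with $t(k)\in E_{t\restriction k}$ for all $k<|t|$. The set of $\xi$ with $t^\frown\xi\in T^*$ is $E_t$ minus a countable set, so it is stationary, as Section 5 requires. Moreover:
$$\text{if }t,t'\in T^*\text{ are nonempty and }\max t=\max t',\text{ then }t=t'. \tag{3}$$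
Indeed, $\max t$ is the last value of $t$, and it lies in $E_{t^-}$, where $t^-$ is the immediate predecessor of $t$. Since the sets $E_u$ are disjoint, the last value determines $t^-$ and hence $t$. This will allow the decisions made on different branches to coexist in one set $b$.

Let $\mathbb N$ be the stationary case of Section 5 for this $T^*$, with $\mu=\omega_1$, and let $G$ be $\mathbb N$-generic over $L$. The branch $s:\omega\to\omega_1^L$ is strictly increasing, since its initial segments are in $T^*$. It is cofinal in $\omega_1^L$, since above any stem we can choose a next value as large as we like.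

## 8. The cardinals of $L[G]$ and the ordinals of $L$-cofinality $\omega_1^L$

Put
$$\Sigma=\{\delta<\omega_2^L:\mathrm{cof}^L(\delta)=\omega_1^L\}.$$
For instance $\omega_1^L$ and $\omega_1^L\cdot2$ are in $\Sigma$, while $0$ and $\omega_1^L+\omega$ are not.

**Lemma 11.** In $L[G]$: $\omega_1^L$ is countable (hence there is a non-constructible real), $\omega_1=\omega_2^L$, and $\Sigma$ is stationary in $\omega_1$.

*Proof.*

**Step 1: $\omega_1^L$ is collapsed.** This produces the non-constructible real. The branch $s$ is an $\omega$-sequence cofinal in $\omega_1^L$, and the ordinals below $\omega_1^L$ are countable, so $\omega_1^L$ is countable in $L[G]$. A real coding a well-order of $\omega$ of type $\omega_1^L$ is not in $L$.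

**Step 2: $\omega_2^L$ becomes $\omega_1$.** We show that it is not collapsed as well. By Lemma 9 with $\mu=\omega_1$, the range of any $f:\omega\to\omega_2^L$ in $L[G]$ is covered by a set in $L$ of $L$-size at most $\omega_1^L$; so $f$ is bounded in $\omega_2^L$. Hence $\omega_2^L$ has uncountable cofinality in $L[G]$. All smaller ordinals are countable there, by Step 1. So $\omega_2^L=\omega_1^{L[G]}$.

**Step 3: a function producing elements of a club.** The rest of the proof is the stationarity of $\Sigma$; here we put the needed instances of pure decision into one set. Let $T\Vdash\dot C$ is club in $\omega_2^L$. Work in $L$. For $R\le T$ and $\gamma<\omega_2$ there are $R'\le_0R$ and $\eta<\omega_2$ with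
$$R'\Vdash\dot C\cap(\gamma,\eta)\ne\emptyset .$$
Indeed, apply Lemma 8(b) to a name for $\min(\dot C\setminus(\gamma+1))$. We get $R'\le_0R$ forcing this minimum into a set $Y$ with $|Y|\le\omega_1$; we may take $Y\subseteq\omega_2$, and $\eta=\sup\{y+1:y\in Y\}<\omega_2$ is as required. Let $F$ be a function choosing such a pair, $F(R,\gamma)=(R',\eta)$.

**Step 4: the candidate $\delta\in\Sigma$.** We find an ordinal of cofinality $\omega_1$ that is closed under $F$ in a suitable sense. For a large regular $\theta$ let $\langle M_i:i<\omega_1\rangle$ be a continuous increasing chain of elementary submodels of $H_\theta$ of size $\omega_1$ with $\omega_1\cup\{T,F,\mathbb N\}\subseteq M_0$ and $M_i\in M_{i+1}$, and let $M=\bigcup_iM_i$, again an elementary submodel. If $\alpha\in M_i\cap\omega_2$ is nonzero, then $M_i$ contains a surjection from $\omega_1$ onto $\alpha$, and $\omega_1\subseteq M_i$, so $\alpha\subseteq M_i$. Thus $\delta_i=M_i\cap\omega_2$ is an ordinal, it is less than $\omega_2$ because $|M_i|=\omega_1$, and $\delta_i\in M_{i+1}$ because $M_i\in M_{i+1}$. So the $\delta_i$ are strictly increasing and their supremum is $\delta=M\cap\omega_2$, an ordinal of cofinality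 $\omega_1$ below $\omega_2$. Hence $\delta\in\Sigma$, and all $\delta_i$ are in $M$.

**Step 5: forcing $\delta$ into $\dot C$.** We fuse so that the branch drives elements of $\dot C$ up to $\delta$. For $R\le T$ in $M$ with $t=\mathrm{stem}(R)\neq\emptyset$ let $\Phi(R)$ be the first coordinate of $F(R,\delta_{\max t})$. Put $\Phi(R)=R$ if $t=\emptyset$ or $R\notin M$. Let $T'\le_0T$ be the fusion, which need not be in $M$. All nodes are in $M$, as $\omega_1\subseteq M$. By induction on $|t|$ all $R(t)$ are in $M$: we have $R(\mathrm{stem}(T))=T\in M$, and if $R(t)\in M$ then $\Phi(R(t))\in M$, as $F$ and $\delta_{\max t}$ are in $M$, and so $\Phi(R(t))_{t^\frown\xi}\in M$.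

Let $T'\in G$, let $n\ge|\mathrm{stem}(T)|$ and let $u=s\restriction(n+1)$. Then $\max u=s(n)$, and $T'_u\in G$ is below $\Phi(R(u))$, which forces $\dot C\cap(\delta_{s(n)},\eta)\ne\emptyset$, where $\eta$ is the second coordinate of $F(R(u),\delta_{s(n)})$. Since $\eta\in M\cap\omega_2=\delta$, we get $C\cap(\delta_{s(n)},\delta)\neq\emptyset$. As $s$ is cofinal in $\omega_1^L$, the ordinals $\delta_{s(n)}$ are cofinal in $\delta$, so $\delta$ is a limit of $C$ and $\delta\in C\cap\Sigma$. Thus $T'\Vdash\dot C\cap\Sigma\ne\emptyset$, and by density $\Sigma$ meets every club of $L[G]$. $\square$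

## 9. Tracing sets that meet every $L$-countable set finitely

**Lemma 12.** In $L[G]$ let $\delta<\omega_2^L$ and let $\sigma\subseteq\delta$ be such that $\sigma\cap X$ is finite for every $L$-countable $X$. Then for every $x\subseteq\sigma$ there is $b\in L$, $b\subseteq\delta$, with $b\cap\sigma=x$.

An example to keep in mind is $\sigma=\mathrm{ran}(s)$ with $\delta=\omega_1^L$. An $L$-countable subset of $\omega_1^L$ is bounded, so it contains only finitely many values of $s$. A condition with stem $t$, $|t|=n$, forces $\sigma\cap s(n)=\mathrm{ran}(t)$: it knows $\sigma\cap s(n)$ without knowing $s(n)$. The first step below says that, after a pure extension, this happens for every $\sigma$ as in the lemma.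

*Proof.*

**Step 1: reduction to $\omega_1^L$.** We make the ambient ordinal the one on which the trees live. If $\delta<\omega_1^L$, then $\delta$ is $L$-countable, so $\sigma=\sigma\cap\delta$ is finite, and $b=x$ works. Otherwise fix a bijection $\pi:\omega_1^L\to\delta$ in $L$. Each $\pi[\xi]$, $\xi<\omega_1^L$, is $L$-countable, so $\sigma\cap\pi[\xi]$ is finite. Replacing $\sigma$ and $x$ by their $\pi$-preimages, we may assume that $x\subseteq\sigma\subseteq\omega_1^L$ and that $\sigma\cap\xi$ is finite for all $\xi<\omega_1^L$. We look for $b\in L$, $b\subseteq\omega_1^L$, with $b\cap\sigma=x$; then $\pi[b]$ answers the original question.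

Let $\dot\sigma,\dot x$ be names, and let some condition in $G$ force these hypotheses. Let $T$ be any stronger condition, with stem $t_0$. By density it suffices to find $T''\le T$ and $b\in L$ with $T''\Vdash\check b\cap\dot\sigma=\dot x$. From now on, up to the choice of $b$, we work in $L$ and write $\omega_1$ for $\omega_1^L$.

**Step 2: deciding $\sigma$ below the undecided value $s(n)$.** We show: if $R\le T$ has stem $t$ with $|t|=n$, there are $R'\le_0R$ and finite $c\subseteq a\subseteq\omega_1$ with
$$R'\Vdash\dot\sigma\cap s(n)=\check a\ \wedge\ \dot x\cap s(n)=\check c.\tag{4}$$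
For $\xi\in\mathrm{succ}_R(t)$ the condition $R_{t^\frown\xi}$ forces $s(n)=\xi$, and it forces $(\dot\sigma\cap\xi,\dot x\cap\xi)$ to be in $[\xi]^{<\omega}\times[\xi]^{<\omega}$, a countable set. By Lemma 8(a) some $R^\xi\le_0R_{t^\frown\xi}$ decides this pair as $(a_\xi,c_\xi)$, and $c_\xi\subseteq a_\xi$. For $\xi>0$ we have $\sup a_\xi<\xi$, because $a_\xi$ is a finite subset of $\xi$. By Fodor's theorem $\sup a_\xi$ is constant on a stationary subset of $\mathrm{succ}_R(t)$. There are only countably many pairs of finite sets of ordinals below a fixed countable bound, so, as the nonstationary ideal is closed under countable unions, $(a_\xi,c_\xi)$ is constantly $(a,c)$ for all $\xi$ in a stationary $B\subseteq\mathrm{succ}_R(t)$. Glue the $R^\xi$, $\xi\in B$. Each $R^\xi$ forces the statement in (4), so the glued condition $R'\le_0R_t=R$ does. The finiteness of $\sigma\cap\xi$ was used twice: for the countability of the set of answers, and for $\sup a_\xi<\xi$.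

**Step 3: all nodes at once.** We apply Step 2 at every node by fusion with $\Phi(R)=R'$. This gives $T'\le_0T$ and, for each $t\in T'$ with $t\supseteq t_0$, finite $c_t\subseteq a_t\subseteq\omega_1$ with
$$T'_t\Vdash\dot\sigma\cap s(|t|)=\check a_t,\quad\dot x\cap s(|t|)=\check c_t.\tag{5}$$
If $t\supsetneq t_0$ and $t^-$ is its immediate predecessor, then $T'_t\le T'_{t^-}$, and $T'_t$ forces $s(|t^-|)=\max t<s(|t|)$. So it forces $\check a_{t^-}=\dot\sigma\cap\max t=\check a_t\cap\max t$; hence $a_{t^-}=a_t\cap\max t$. The *new part* of $a_t$ is
$$n_{t_0}=a_{t_0},\qquad n_t=a_t\setminus\max t=a_t\setminus a_{t^-}\quad(t\supsetneq t_0).$$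
For $\sigma=\mathrm{ran}(s)$ one has $a_t=\mathrm{ran}(t)$ and $n_t=\{\max t\}$ for $t\supsetneq t_0$.

**Step 4: making the new parts disjoint.** The set $b$ will collect the decisions made at *all* nodes of a tree, so decisions made at different nodes must not contradict each other. If $n_t$ and $n_u$ shared an ordinal $\beta$, with $\beta\in c_t$ and $\beta\notin c_u$, the union would be wrong on one of the two branches. Here (3) is needed. By (3), for each $\xi<\omega_1$ there is at most one $t\in T'$ with $t\supsetneq t_0$ and $\max t=\xi$. Let $g(\xi)=\sup\{\beta+1:\beta\in a_t\}<\omega_1$ for this $t$, and $g(\xi)=0$ if there is none. So $g$ is a function from $\omega_1$ to $\omega_1$, and the set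
$$D=\{\zeta<\omega_1:a_{t_0}\subseteq\zeta\text{ and }g(\xi)\le\zeta\text{ for all }\xi<\zeta\}$$
is club. Let $T''=\{t\in T':t(k)\in D\text{ for all }k\text{ with }|t_0|\le k<|t|\}$. For $t\in T''$, $t\supseteq t_0$, the set $\mathrm{succ}_{T''}(t)=\mathrm{succ}_{T'}(t)\cap D$ is stationary, so $T''\le_0T'$.

For $t\in T''$, $t\supsetneq t_0$, we have $\max t\in D$ and $n_t\subseteq[\max t,g(\max t))$. Distinct such nodes have distinct maxima by (3), and if $\xi<\xi'$ are the maxima of two of them, then $g(\xi)\le\xi'$, because $\xi'\in D$. So the corresponding intervals are disjoint. Also $n_{t_0}=a_{t_0}\subseteq\min D$, which lies below all these intervals. Hence the sets $n_t$ ($t\in T''$, $t\supseteq t_0$) are pairwise disjoint. Put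
$$b=\bigcup\{c_t\cap n_t:t\in T'',\ t\supseteq t_0\}\in L.\tag{6}$$

**Step 5: $T''\Vdash\check b\cap\dot\sigma=\dot x$.** We verify that $b$ is right on the true branch. Let $T''\in G$. For $n\ge|t_0|$ we have $s\restriction n\in T''$ and $T''_{s\restriction n}\in G$, so (5) holds for $t=s\restriction n$. As $s$ is cofinal in $\omega_1^L$,
$$\sigma=\bigcup_{n\ge|t_0|}(\sigma\cap s(n))=\bigcup_{n\ge|t_0|}a_{s\restriction n}.$$
Let $\beta\in\sigma$, let $n\ge|t_0|$ be least with $\beta\in a_{s\restriction n}$, and put $t=s\restriction n$. Then $\beta\in n_t$: if $n=|t_0|$ this is the definition of $n_{t_0}$, and otherwise $\beta\in a_t\setminus a_{t^-}$. By the disjointness of the sets $n_u$, we have $\beta\in b$ iff $\beta\in c_t$. Since $c_t=x\cap s(n)$ and $\beta\in a_t\subseteq s(n)$, this holds iff $\beta\in x$. As $x\subseteq\sigma$, we conclude $b\cap\sigma=x$. $\square$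

## 10. A club of labels inside $\Sigma$ and the proof of the Main Theorem

Let $W=L[G]$. By Lemma 11, $\Sigma$ is a stationary subset of $\omega_1^W=\omega_2^L$. Why look for labels in $\Sigma$? If a closed set $C\subseteq\Sigma$ met an $L$-countable $X$ in an infinite set, a limit of points of $C\cap X$ would be in $\Sigma$, yet $X$ would witness that its $L$-cofinality is $\omega$. So we force a club through $\Sigma$.

**Definition.** In $W$ let $\mathbb Q$ be the set of nonempty countable closed bounded subsets of $\omega_1$ contained in $\Sigma$, ordered by end-extension. This is the Baumgartner–Harrington–Kleinberg forcing.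

Each condition has a maximum, as it is closed and bounded. Since $\Sigma$ is unbounded, every $c\in\mathbb Q$ has end-extensions $c\cup\{\gamma\}$ with $\gamma\in\Sigma$ arbitrarily large.

**Lemma 13.** $\mathbb Q$ adds no new $\omega$-sequences of elements of $W$.

*Proof.* It suffices that the intersection of open dense sets $D_n$ ($n<\omega$) is dense. We apply this to the sets of conditions deciding the $n$-th value of a name for such a sequence; a condition in all of them decides the whole sequence.

Let $c\in\mathbb Q$. Let $\langle M_i:i<\omega_1\rangle$ be a continuous increasing chain of countable elementary submodels of some $H_\theta$ containing $c,\mathbb Q,\langle D_n:n<\omega\rangle$, with $M_i\in M_{i+1}$. The ordinals $M_i\cap\omega_1$ form a club. As $\Sigma$ is stationary, there is $M=M_i$ with $\delta=M\cap\omega_1\in\Sigma$. The ordinal $\delta$ is a countable limit ordinal; let $\langle\delta_n:n<\omega\rangle$ be increasing and cofinal in $\delta$. Choose successive end-extensions $c_0,c_1,\dots$ of $c$ with $c_n\in D_n\cap M$ and $\max c_n>\delta_n$. This is possible by elementarity: given the previous condition in $M$, first add some $\gamma\in\Sigma\cap M$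 above $\delta_n\in M$ and above the maximum, then extend inside $M$ into $D_n$. Since $c_n\in M$, we have $\max c_n\in M\cap\omega_1=\delta$.

Let $d=\bigcup_nc_n\cup\{\delta\}$. It is countable and contained in $\Sigma$. It is closed, since below $\delta$ every limit point of $d$ lies below some $\max c_n$, and $d\cap(\max c_n+1)=c_n$ is closed. So $d\in\mathbb Q$ end-extends $c$ and all $c_n$, and it lies in every $D_n$ because $D_n$ is open. $\square$

*Proof of Theorem 1.* Let $C$ be the union of the conditions in a generic filter for $\mathbb Q$ over $W$, and let $V_2=W[C]$.

**Step 1: the basic properties of $V_2$ and $C$.** We record what the second forcing preserves and adds. By Lemma 13, $\omega_1^{V_2}=\omega_1^W=\omega_2^L$, and $V_2$ and $W$ have the same countable sets of ordinals. The set $C\subseteq\Sigma$ is unbounded in $\omega_1$ by density. If $c$ is in the generic filter, then $C\cap(\max c+1)=c$, since any two conditions in the filter have a common end-extension. So $C$ is closed: a limit point $\delta<\omega_1$ of $C$ lies below the maximum of some $c$ in the filter, is a limit of points of $c$, and is therefore in $c$. Thus $C$ is club in $\omega_1$. Also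 $0\notin C$, and $V_2$ contains a non-constructible real by Lemma 11.

**Step 2: $C\cap X$ is finite for every $L$-countable $X$.** This is the hypothesis of Lemma 12 for the bounded parts of $C$. Suppose not, and let $\delta$ be the supremum of the first $\omega$ elements of $C\cap X$. Then $\delta<\omega_1$, and $\delta\in C\subseteq\Sigma$ as $C$ is closed, so $\mathrm{cof}^L(\delta)=\omega_1^L$. But $X\cap\delta$ is in $L$, is $L$-countable, and is cofinal in $\delta$, a contradiction.

**Step 3: every countable $x\subseteq C$ equals $b\cap C$ for some $b\in L$ that is a bounded subset of $\omega_1$.** Here tracing happens. Choose $\delta<\omega_1=\omega_2^L$ with $x\subseteq\delta$, and let $\sigma=C\cap\delta$. Both $x$ and $\sigma$ are countable sets of ordinals, so they belong to $W=L[G]$. By Step 2 and Lemma 12, applied in $W$, there is $b\in L$, $b\subseteq\delta$, with $b\cap\sigma=x$. Since $b\subseteq\delta$, also $b\cap C=x$.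

**Step 4: CH holds in $V_2$.** We need $|C|=2^\omega$. Let $e$ be the set of the first $\omega$ elements of $C$, and let $\delta<\omega_2^L$ with $e\subseteq\delta$. By Step 3 every subset of $e$ has the form $b\cap e=(b\cap\delta)\cap e$ with $b\in L$. Here $b\cap\delta\in P(\delta)\cap L\subseteq L_{\omega_2^L}$, a set of size $|\omega_2^L|=\omega_1$ in $V_2$. So $2^\omega=|P(e)|\le\omega_1$.

**Step 5: the embedding.** We apply Lemma 2 in $V_2$. The set $S=C$ satisfies its hypotheses: $0\notin C$, $|C|=\omega_1=2^\omega$, and every countable subset of $C$ is traced by Step 3. Hence $\langle\mathrm{HC},\in\rangle$ embeds into $\langle L,\in\rangle$.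

**Step 6: the values can be kept in $L_{\omega_1}$.** We bound the recursion (2), where now $\kappa=\omega_1=\omega_2^L$. By Step 3 each $b_\alpha$ can be taken to be a bounded subset of $\omega_2^L$ in $L$, so $b_\alpha\in H_{\omega_2}^L=L_{\omega_2^L}$. Inductively let $\alpha<\omega_1$ and $j(v_\beta)\in L_{\omega_2^L}$ for all $\beta<\alpha$. As $\omega_1=\omega_2^L$ is regular in $V_2$ and $\alpha$ is countable, there is $\lambda_\alpha<\omega_2^L$ with $j(v_\beta)\in L_{\lambda_\alpha}$ for all $\beta<\alpha$. Then $j(v_\alpha)\in L$ is a subset of $L_\lambda$ for some $\lambda<\omega_2^L$. Since $L_\lambda$ is transitive of $L$-size at most $\omega_1^L$, we get $j(v_\alpha)\in H_{\omega_2}^L=L_{\omega_2^L}$. Thus $j:\mathrm{HC}\to L_{\omega_1}$.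

**Step 7: all three structures, and the consistency strength.** We collect the three cases and name the base theory. By (1), restrictions of $j$ embed $V_{\omega+1}$ and $P(\omega)$. The model $V_2$ is obtained by the two-step set forcing $\mathbb N*\dot{\mathbb Q}$ over $L\models\mathrm{ZFC}+V{=}L$, and $\mathrm{Con}(\mathrm{ZFC})$ implies $\mathrm{Con}(\mathrm{ZFC}+V{=}L)$. Hence $\mathrm{Con}(\mathrm{ZFC})$ implies the consistency of ZFC + "there is a non-constructible real, and $\mathrm{HC}$, hence also $V_{\omega+1}$ and $P(\omega)$, embeds into $L$". So alternative (ii) holds in all three cases. $\blacksquare$
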